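# When half-open intervals are the only obstacle: paratopological groups on weakly pseudocompact spaces and on products of pseudocompact spaces

## The Sorgenfrey line and its cuts

Take the additive group $\mathbb R$ and give it the topology with base $\{[a,b):a<b\}$. Call the result $S$, the Sorgenfrey line. Addition is continuous on $S$: for $\varepsilon>0$ and $\delta=\varepsilon/2$ we have
$$[x,x+\delta)+[y,y+\delta)\subset[x+y,x+y+\varepsilon).$$
The map $x\mapsto -x$ is not continuous at $0$: the preimage of the open set $[0,1)$ is $(-1,0]$, and $(-1,0]$ contains no set $[0,\varepsilon)$ with $\varepsilon>0$. So $S$ is a group with continuous multiplication and discontinuous inversion.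

We look at one more feature of $S$, because the whole lecture turns on it. Put $q_k=k/(k+1)$ and
$$Q_k=[q_k,1),\qquad R_k=[q_k,q_{k+1}),\qquad W=[0,\infty)\qquad(k=0,1,2,\dots).$$
The set $W$ is an open neighborhood of $0$ in $S$, and $Q_{k+1}+W=[q_{k+1},\infty)$ does not meet $R_k$. The sets $R_k$ climb to $1$ from the left, and no point of $S$ sees infinitely many of them. A point $x\ge1$ has the neighborhood $[x,x+1)$, which meets none. A point $x<1$ has a neighborhood $[x,y)$ with $x<y<1$, which meets only finitely many. So $S$ is far from compact in a very concrete way: open sets run up to the *missing left side* of the point $1$.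

We can add the missing left sides. Let $K$ be the set of all initial segments of $\mathbb R$, ordered by inclusion, with the order topology, and send $x$ to $(-\infty,x]$. We shall see below that $K$ is compact Hausdorff and that $S$ embeds in it as a dense subspace. The cut $(-\infty,1)$ is one of the new points, and it is visible to countable intersections: if an initial segment $C$ satisfies $(-\infty,1-\tfrac1n]\subsetneq C\subsetneq(-\infty,1]$ for all $n\ge1$, then $C\supset(-\infty,1)$ and $C\neq(-\infty,1]$, so $C=(-\infty,1)$. A countable intersection of open sets of $K$ thus misses $S$.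

This suggests a question. Suppose a group with continuous multiplication fills its space so well that no countable intersection of open sets of some compact extension can avoid it. Must inversion then be continuous? To state this precisely we need some definitions.

## Pseudocompact spaces, their products, and weakly pseudocompact spaces

All spaces are assumed to be Tychonoff, that is, completely regular Hausdorff.

**Definition.** A *paratopological group* is a group with a topology for which multiplication $G\times G\to G$ is jointly continuous. It is a *topological group* if inversion is also continuous.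

The Sorgenfrey line is a paratopological group that is not a topological group. In any paratopological group the translations $x\mapsto xg$ and $x\mapsto gx$ are homeomorphisms, since their inverses are translations too.

**Definition.** A space $X$ is *pseudocompact* if every continuous $f:X\to\mathbb R$ is bounded. An *accumulation point* of a sequence $(O_k)$ of subsets of a space is a point each of whose neighborhoods meets $O_k$ for infinitely many $k$.

In $S$ the sequence $(R_k)$ above has no accumulation point. We use pseudocompactness only through such sequences.

**Lemma 1.** A Tychonoff space $X$ is pseudocompact if and only if every sequence of nonempty open subsets of $X$ has an accumulation point. Consequently, if $X$ is pseudocompact and $O_0\supset O_1\supset\cdots$ are nonempty and open, then $\bigcap_k\overline{O_k}\ne\emptyset$. A metrizable pseudocompact space is compact.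

*Proof.* Let $(O_k)$ have no accumulation point. Pick $x_k\in O_k$ and a continuous $f_k:X\to[0,k]$ with $f_k(x_k)=k$ that vanishes off $O_k$. Each point has a neighborhood that meets only finitely many $O_k$, so $\sum_kf_k$ is locally a finite sum, hence continuous; it is unbounded. Conversely, if $f$ is continuous and unbounded, put $O_k=\{x:|f(x)|>k\}$. These are nonempty and open, and the neighborhood $\{y:|f(y)|<|f(x)|+1\}$ of $x$ meets only finitely many of them.

An accumulation point of a decreasing sequence lies in the closure of every term. Finally let $M$ be metric and pseudocompact, $(x_k)_{k\ge1}$ a sequence in $M$, and $O_k$ the ball of radius $1/k$ about $x_k$. If $y$ is an accumulation point of $(O_k)$, then for each $m$ there are infinitely many $k$ with $d(y,x_k)<\frac1m+\frac1k$, so $y$ is a cluster point of $(x_k)$. Hence $M$ is compact. $\square$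

**Definition.** A space $X$ is *weakly pseudocompact* if there is a compact Hausdorff extension $bX$ of $X$ in which $X$ is $G_\delta$-dense, meaning that $X$ meets every nonempty $G_\delta$ subset of $bX$.

Products of pseudocompact spaces are examples. First let $X$ be pseudocompact, and suppose $p\in H=\bigcap_nH_n$ with $H_n$ open in $\beta X$ and $H\cap X=\emptyset$. Choose continuous $f_n:\beta X\to[0,1]$ with $f_n(p)=0$ and $f_n=1$ off $H_n$, and put $f=\sum_n2^{-n}f_n$. The zero set of $f$ contains $p$ and lies in $H$, so $f>0$ on $X$; as $X$ is dense and $f(p)=0$, the function $1/f$ is unbounded on $X$, a contradiction. So $X$ is $G_\delta$-dense in $\beta X$. Now let the $X_i$ be $G_\delta$-dense in compact spaces $bX_i$, and let $p\in\bigcap_nH_n$ with $H_n$ open in $\prod bX_i$. Choose basic open sets $B_n=\prod_iB_n^i$ with $p\in B_n\subset H_n$. Then $\bigcap_nB_n=\prod_i\bigcap_nB_n^i$, each factor is a nonempty $G_\delta$ in $bX_i$, and so each factor meets $X_i$. Hence $\prod X_i$ meets $\bigcap_n H_n$. A product of weakly pseudocompact spaces is weakly pseudocompact, and in particular a product of pseudocompact spaces is.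

Such a product need not itself be pseudocompact, and the next example, which will come back, shows exactly why.

**Example 1.** Work in $\beta\omega$. For infinite $A\subset\omega$ put $A^*=\overline A\setminus\omega$. This set has at least $\mathfrak c$ elements: transferring to $A$ the branches of the binary tree $2^{<\omega}$ gives $\mathfrak c$ infinite subsets of $A$ with pairwise finite intersections, and their sets $(\cdot)^*$ are nonempty and pairwise disjoint. List the infinite subsets of $\omega$ as $(A_\alpha)_{\alpha<\mathfrak c}$ and choose by recursion distinct points $x_\alpha,y_\alpha\in A_\alpha^*$ that differ from all earlier choices; fewer than $\mathfrak c$ points are excluded at each stage. Let $X=\omega\cup\{x_\alpha:\alpha<\mathfrak c\}$ and $Y=\omega\cup\{y_\alpha:\alpha<\mathfrak c\}$, so that $X\cap Y=\omega$.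

The space $X$ is pseudocompact. Given nonempty open $O_k$, pick $n_k\in O_k\cap\omega$. If some value repeats infinitely often, it is an accumulation point. Otherwise $\{n_k\}$ is some $A_\alpha$, and $x_\alpha$ is an accumulation point. The same argument works for $Y$. But in $X\times Y$ the open sets $O_n=\{(n,n)\}$ have no accumulation point. At $(x,y)$ with $x\ne y$ take disjoint neighborhoods of $x$ and $y$ in $\beta\omega$; their product contains no $(n,n)$. At $(x,x)$ we have $x\in X\cap Y=\omega$, and $\{(x,x)\}$ is a neighborhood. So $X\times Y$ is not pseudocompact.

Each coordinate sequence $(\{n\})_n$ has accumulation points, but there is no common set of indices along which both coordinates accumulate at one pair.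

Now the question, posed by Evgenii Reznichenko in "Classes of Baire spaces defined by topological games", arXiv:2203.02937 (2022): let $G$ be a weakly pseudocompact (product of pseudocompact spaces) paratopological group; is it true that $G$ is a topological group? The answers differ. For weakly pseudocompact $G$ the answer is no, and for products of pseudocompact spaces it is yes.

**Theorem A.** For every infinite cardinal $\kappa$ there is an abelian zero-dimensional Hausdorff paratopological group $G$ which is not a topological group, and a compact Hausdorff extension $K$ of $G$, such that every nonempty intersection of at most $\kappa$ open subsets of $K$ meets $G$. In particular ($\kappa=\omega$), $G$ is weakly pseudocompact.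

**Theorem B.** Let $G$ be a Tychonoff (regular suffices) paratopological group, and let $Y\subset G$ be a subspace with nonempty interior in $G$ that is homeomorphic to a product $\prod_{i\in I}X_i$ of pseudocompact spaces. Then $G$ is a topological group.

The question about products is the case $Y=G$.

**Theorem C.** For a paratopological group $G$ the following are equivalent: (a) the space $G$ is homeomorphic to a product of pseudocompact spaces; (b) $G$ is a pseudocompact topological group.

## Saturated ordered groups and the proof of Theorem A

The Sorgenfrey line failed at the cut $(-\infty,1)$ because countably many points $1-\frac1n$ approach $1$ from the left. So we replace $\mathbb R$ by an ordered group in which no family of $\kappa$ points approaches anything.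

**Step A1: the ordered group.** We want a nontrivial divisible linearly ordered abelian group $(L,+,<)$ with the following property.

$(\eta)$ Whenever $A,B\subset L$ have size $\le\kappa$ (possibly empty) and $a<b$ for all $a\in A$, $b\in B$, there is $t\in L$ with $a<t<b$ for all $a\in A$, $b\in B$.

For general $\kappa$, take a $\kappa^+$-saturated elementary extension $L$ of $(\mathbb Q,+,<)$, which exists by Chang–Keisler, *Model Theory*, Lemma 5.1.4. Saturation means: a set of formulas in one variable, with at most $\kappa$ parameters, is realized as soon as each finite part is. Being a divisible ordered abelian group, densely ordered and without endpoints, is expressed by first-order sentences, so it passes from $\mathbb Q$ to $L$. Given $A,B$ as in $(\eta)$, consider the formulas $a<t$ ($a\in A$) and $t<b$ ($b\in B$). Finitely many of them are satisfied by an element between the largest $a$ and the smallest $b$ involved, or beyond one of them if the other is absent. Hence all are satisfied at once.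

For $\kappa=\omega$ a direct construction works: $L=\mathbb R^\omega/\mathcal U$ with $\mathcal U$ a nonprincipal ultrafilter on $\omega$. This is a nontrivial divisible linearly ordered abelian group. Let $A=\{[a_n]\}_n$ and $B=\{[b_n]\}_n$, with repetitions allowed and either possibly empty, and put
$$X_n=\Big\{k\ge n:\ \max_{i\le n}a_i(k)<\min_{j\le n}b_j(k)\Big\},\qquad \max\emptyset=-\infty,\ \min\emptyset=+\infty.$$
Then $X_n\in\mathcal U$, because it is a finite intersection of sets $\{k:a_i(k)<b_j(k)\}\in\mathcal U$ and a cofinite set. The $X_n$ decrease and $\bigcap_nX_n=\emptyset$. So each $k\in X_0$ lies in $X_n\setminus X_{n+1}$ for exactly one $n$; choose $t(k)$ strictly between $\max_{i\le n}a_i(k)$ and $\min_{j\le n}b_j(k)$ for that $n$. Elsewhere let $t(k)=0$. For fixed $i,j$ and every $k\in X_{\max(i,j)}$ the relevant $n$ is at least $\max(i,j)$, so $a_i(k)<t(k)<b_j(k)$. Hence $[a_i]<[t]<[b_j]$; if $A$ or $B$ is empty, the same argument gives the remaining inequality.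

In all cases $L$ is densely ordered without endpoints.

**Step A2: the group $G$.** We repeat the Sorgenfrey construction on $L$. Let $G$ be $L$ with the topology with base $\{[a,b):a<b\}$. Since $L$ has no endpoints, $(-\infty,a)=\bigcup_{c<a}[c,a)$ and $[b,\infty)=\bigcup_{c>b}[b,c)$ are open, so each $[a,b)$ is clopen. For $x<y$ the sets $[x,y)$ and $[y,\infty)$ separate $x$ from $y$. So $G$ is zero-dimensional and Hausdorff, hence Tychonoff. Since $L$ is divisible, $\delta=\varepsilon/2$ exists for each $\varepsilon>0$, and $[x,x+\delta)+[y,y+\delta)\subset[x+y,x+y+\varepsilon)$; so addition is continuous. For $c>0$ the set $-[0,c)=(-c,0]$ contains no $[0,\varepsilon)$ with $\varepsilon>0$, because $\varepsilon/2\notin(-c,0]$. So inversion is not continuous at $0$.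

**Step A3: the compact space $K$.** We add all cuts. Let $K$ be the set of all initial segments $C\subset L$, including $\emptyset$ and $L$, ordered by inclusion. Of two initial segments one contains the other, so this is a linear order. Unions and intersections of initial segments are initial segments, so every subset of $K$ has a supremum and an infimum. A complete linear order with endpoints is compact Hausdorff in its order topology. Put $\bar x=(-\infty,x]$; the map $x\mapsto\bar x$ is injective. For initial segments $C,D$ we have
$$\bar t\supsetneq C\iff t\notin C,\qquad\qquad \bar t\subsetneq D\iff t\in D\text{ and }t\neq\max D.\tag{1}$$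
For the first: if $t\notin C$, all elements of $C$ are below $t$, so $C\subset\bar t$, and $t\in\bar t\setminus C$; if $t\in C$, then $\bar t\subset C$. For the second: $\bar t\subset D$ if and only if $t\in D$, and then the inclusion is proper if and only if $D$ has an element above $t$.

**Step A4: $x\mapsto\bar x$ is a topological embedding.** Let $D^\circ$ be $D$ without its maximum, if it has one. By (1) the trace on $L$ of an open interval $(C,D)$ of $K$ is $D^\circ\setminus C$. Since $L$ is densely ordered, $D^\circ$ has no maximum. So for $t\in D^\circ\setminus C$ there is $t'\in D^\circ$ with $t'>t$, and $[t,t')\subset D^\circ\setminus C$ because $D^\circ$ and $C$ are initial segments. Hence the trace is open in $G$. The traces of open rays are $L\setminus C$ and $D^\circ$, and they are open for the same reason, using that $L$ has no largest element. Conversely $[x,y)$ is the trace of the interval with end points $(-\infty,x)$ and $(-\infty,y]$, since the second segment without its maximum is $(-\infty,y)$.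

Steps A3 and A4 used only that $L$ is densely ordered without endpoints, so they apply to $\mathbb R$ as promised.

**Step A5: density for $\kappa$ open sets.** This is the only place where $(\eta)$ is used. Let $C\in H=\bigcap_{\alpha<\kappa}H_\alpha$ with $H_\alpha$ open in $K$. If $C\ne\emptyset$, then $C$ is not the least element of $K$, so there is $A_\alpha\subsetneq C$ with $(A_\alpha,C]\subset H_\alpha$; pick $a_\alpha\in C\setminus A_\alpha$. If $C\neq L$, there is $B_\alpha\supsetneq C$ with $[C,B_\alpha)\subset H_\alpha$; pick $b_\alpha\in B_\alpha\setminus C$. If $C=\emptyset$ there are no $a_\alpha$, and if $C=L$ there are no $b_\alpha$.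

All $a_\alpha$ lie in the initial segment $C$ and all $b_\beta$ outside it, so $a_\alpha<b_\beta$ for all $\alpha,\beta$. By $(\eta)$ there is $t$ with $a_\alpha<t<b_\beta$ for all $\alpha,\beta$. From $t>a_\alpha\notin A_\alpha$ we get $t\notin A_\alpha$, so $\bar t\supsetneq A_\alpha$ by (1). From $t<b_\alpha\in B_\alpha$ we get that $t\in B_\alpha$ is not its maximum, so $\bar t\subsetneq B_\alpha$. Hence $\bar t\in H_\alpha$ for every $\alpha$, that is, $\bar t\in H$. In particular $G$ is dense in $K$, so $K$ is an extension of $G$. This proves Theorem A. $\blacksquare$

## One pseudocompact factor: boxes that repel each other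

We turn to Theorem B. Here the picture of $R_k$ and $Q_k$ in the Sorgenfrey line returns: we shall find it inside every paratopological group that is not a topological group.

**Setup.** Identify $Y$ with $\prod_{i\in I}X_i$. The factors are nonempty, and we may assume $I\ne\emptyset$ (add a one-point factor if necessary). The interior $\operatorname{int}_GY$ is nonempty and open in $Y$, so we can fix a basic open box $B_0$ of $\prod X_i$ with $B_0\subset\operatorname{int}_GY$. From now on a *box* is a set $Q=\prod_iQ^i\subset B_0$ with each $Q^i\neq\emptyset$ open in $X_i$ and with finite support $\operatorname{supp}Q=\{i:Q^i\neq X_i\}$. A box is open in $Y$ and contained in $\operatorname{int}_GY$, so it is open in $G$; the boxes form a base of $B_0$. Closures $\operatorname{cl}$ are taken in $G$; closures in a factor $X_i$ are written $\overline{Q^i}$. Since right translations are homeomorphisms, $\operatorname{cl}(A)s=\operatorname{cl}(As)$, and so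
$$\operatorname{cl}(A)S\subset\operatorname{cl}(AS)\qquad(A,S\subset G).\tag{2}$$

**Definition.** For an open $U\ni e$ and boxes $R,Q$ write $R\perp_UQ$ if $R\cap QU=\emptyset$.

The relation persists if $R$ and $Q$ are replaced by subboxes and $U$ by a smaller neighborhood. In the Sorgenfrey example, $R_k\perp_WQ_{k+1}$. No box satisfies $R\perp_UR$, because $R\subset RU$.

Assume, for contradiction, that $G$ is not a topological group.

**Step B1: repelling boxes exist everywhere.** *There is an open $V\ni e$ such that every box $Q$ contains boxes $R,Q'$ with $R\perp_VQ'$.*

If inversion were continuous at $e$, it would be continuous at every $x_0$, because $x^{-1}=(x_0^{-1}x)^{-1}x_0^{-1}$. So there is an open $V_0\ni e$ such that $N^{-1}\not\subset V_0$ for every neighborhood $N$ of $e$. By regularity there is an open $O\ni e$ with $\operatorname{cl}(O)\subset V_0$, and by continuity of multiplication there is an open $V\ni e$ with $V^2\subset O$. So $\operatorname{cl}(V^2)\subset V_0$.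

Suppose some box $Q$ satisfies $R\cap Q'V\ne\emptyset$ for all boxes $R,Q'\subset Q$. The boxes $R\subset Q$ form a base of $Q$, so $Q\subset\operatorname{cl}(Q'V)$ for every box $Q'\subset Q$. Given $q\in Q$, choose a box $Q'\ni q$ with $Q'\subset Q\cap qV$. Then
$$Q\subset\operatorname{cl}(qV^2)=q\operatorname{cl}(V^2)\subset qV_0 .$$
So $q^{-1}Q\subset V_0$ for all $q\in Q$, that is, $Q^{-1}Q\subset V_0$. Fix $p\in Q$. Then $N=p^{-1}Q$ is an open neighborhood of $e$ with $N^{-1}=Q^{-1}p\subset V_0$, a contradiction.

**Step B2: repelling sequences do not accumulate.** *Let $W\ni e$ be open, let $Q_0\supset Q_1\supset\cdots$ be boxes, and let $R_k\subset Q_k$ be boxes with $R_k\perp_WQ_{k+1}$ for all $k$. Then $(R_k)$ has no accumulation point in $G$.*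

Let $y$ be one. The neighborhood $yW$ of $y$ meets some $R_k$, say $yw\in R_k$ with $w\in W$. Then $R_kw^{-1}$ is an open neighborhood of $y$. It meets $R_m$ for infinitely many $m$, so for some $m\ge k+1$, and $R_m\subset Q_m\subset Q_{k+1}$. For $g\in R_m\cap R_kw^{-1}$ we get $gw\in R_k$ and $gw\in Q_{k+1}W$, which contradicts $R_k\perp_WQ_{k+1}$.

**The case $|I|=1$.** Here the theorem is already proved. Put $Q_0=B_0$, and let Step B1 give boxes $R_k,Q_{k+1}\subset Q_k$ with $R_k\perp_VQ_{k+1}$. The $R_k$ are nonempty open subsets of the pseudocompact space $Y$, so they accumulate at a point of $Y$, while Step B2 says that they do not accumulate in $G$. With $Y=G$ this reproves Reznichenko's theorem that pseudocompact paratopological groups are topological groups.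

## Two factors: copying all coordinates but one

Try the same with a product of two pseudocompact spaces. We get $R_k=R_k^1\times R_k^2$ with $R_k\perp_VQ_{k+1}$, and each sequence $(R_k^i)_k$ accumulates in $X_i$. But the two sequences may accumulate along different sets of indices, and Example 1 shows that nothing general about pseudocompact spaces brings them together. This is the exact point where the one-factor argument stops.

What would help? The sequences $(Q_k^j)_k$ are decreasing. By Lemma 1 there is a point $z_j\in\bigcap_k\overline{Q_k^j}$, and each neighborhood of it meets *every* $Q_k^j$. So a coordinate $j$ in which $R_k^j=Q_{k+1}^j$ does no harm at all: it accumulates along all indices. We can afford one coordinate that behaves arbitrarily, provided the others are copied.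

**Definition.** For $i\in I$ and an open $U\ni e$, an *$(i,U)$-pair in $Q$* is a pair of boxes $R,Q'\subset Q$ with $R\perp_UQ'$ and $R^j=Q'^j$ for all $j\neq i$.

To see both possibilities, use the same words in two products (their factors are not pseudocompact; they illustrate only the definition). In $S\times S$ with $U=[0,\infty)^2$, the boxes $R=[0,\frac12)\times[0,1)$ and $Q'=[\frac12,1)\times[0,1)$ form a $(1,U)$-pair in $[0,1)^2$, because $Q'+U=[\frac12,\infty)\times[0,\infty)$. In $S\times\mathbb R$, with the usual topology on $\mathbb R$ and $U=[0,\varepsilon)\times(-\varepsilon,\varepsilon)$, the box $Q=[0,1)\times(0,\varepsilon)$ contains no $(2,U)$-pair: if $R=A\times R^2$ and $Q'=A\times Q'^2$ are boxes in $Q$ and $s\in Q'^2$, then $s+(-\varepsilon,\varepsilon)\supset(0,\varepsilon)\supset R^2$, so $Q'+U\supset A\times R^2=R$.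

**Step B3: pairs in one direction everywhere give a contradiction.** There are two cases.

*Case A: there are $i$, $U$ and a box $Q$ such that every box contained in $Q$ contains an $(i,U)$-pair.* Put $Q_0=Q$, and let $(R_k,Q_{k+1})$ be an $(i,U)$-pair in $Q_k$. For $j\neq i$ we have $R_k^j=Q_{k+1}^j$, a decreasing sequence in $k$; choose $z_j\in\bigcap_k\overline{Q_k^j}$. Let $z_i$ be an accumulation point of $(R_k^i)_k$ in $X_i$, and put $z=(z_j)_{j\in I}\in Y$. Let $\prod_jO^j$ be a basic neighborhood of $z$ in $Y$. For $j\ne i$ the set $O^j$ meets $R_k^j$ for all $k$, and $O^i$ meets $R_k^i$ for infinitely many $k$. So $\prod O^j$ meets $R_k$ for infinitely many $k$. Every neighborhood of $z$ in $G$ contains such a set $\prod O^j$, so $z$ is an accumulation point of $(R_k)$ in $G$. This contradicts Step B2 with $W=U$.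

*Case B: for all $i$, $U$, every box contains a box without $(i,U)$-pairs.* This is the negation of Case A, and we assume it from now on.

## Boxes without pairs: paying for a coordinate with a neighborhood

In Case B the absence of pairs is itself information: a box without $(i,U)$-pairs cannot tell apart its subboxes in direction $i$, up to a factor $U$.

**Step B4: a coordinate can be filled in at the cost of $U$.** *If $Q$ contains no $(i,U)$-pair, $S\subset Q$ is a box, and $S[i]$ is obtained from $S$ by replacing $S^i$ with $Q^i$, then $S[i]\subset\operatorname{cl}(SU)$.*

Let $T\subset S[i]$ be any box. Let $S'^j=T^j$ for $j\neq i$ and $S'^i=S^i$. For $j\ne i$ we have $T^j\subset S[i]^j=S^j$, so $S'\subset S$, and $S'$ is a box. The boxes $T,S'\subset Q$ agree off $i$ and do not form an $(i,U)$-pair. So $T\cap S'U\neq\emptyset$, hence $T\cap SU\neq\emptyset$. The boxes $T\subset S[i]$ form a base of $S[i]$, and the claim follows.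

**Step B5: repelling boxes that agree on a prescribed finite set.** Let $V$ be as in Step B1. Choose an open $W\ni e$ with $W^2\subset V$, and open $V_m\ni e$ with $V_1^2\subset W$ and $V_{m+1}^2\subset V_m$ for $m\ge1$. Then for every $n\ge1$
$$V_1V_2\cdots V_n\subset W,\tag{3}$$
because $V_1\cdots V_{n-1}V_n\subset V_1\cdots V_{n-1}V_nV_n\subset V_1\cdots V_{n-1}V_{n-1}\subset\cdots\subset V_1V_1\subset W$. The aim is to trade the repelling boxes of Step B1, over which we have no control, for repelling boxes that agree in finitely many directions in which there are no pairs.

**Claim 1.** *If $Q$ contains no $(i_m,V_m)$-pair for $m=1,\dots,n$, and $F=\{i_1,\dots,i_n\}$, then there are boxes $R,Q'\subset Q$ with $R\perp_WQ'$ and $R^j=Q'^j$ for $j\in F$.*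

Repetitions among the $i_m$ are allowed. For $n=0$ the claim is Step B1, since $W\subset W^2\subset V$. Let $n\ge1$ and suppose the claim fails. Then any two boxes $T,T'\subset Q$ that agree on $F$ satisfy $T\cap T'W\neq\emptyset$. By Step B1 take boxes $R_0,S\subset Q$ with $R_0\perp_VS$. We shall move from $S$ to $R_0$ in two moves, each of cost $W$: first change the coordinates in $F$, using Step B4, and then the coordinates off $F$, using the supposition.

*First move.* Put $S_0=S$, and let $S_m$ be $S_{m-1}$ with the $i_m$-th factor replaced by $Q^{i_m}$. By Step B4, $S_m\subset\operatorname{cl}(S_{m-1}V_m)$. Using (2) repeatedly,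
$$S_n\subset\operatorname{cl}(S_{n-1}V_n)\subset\operatorname{cl}\big(\operatorname{cl}(S_{n-2}V_{n-1})V_n\big)\subset\operatorname{cl}(S_{n-2}V_{n-1}V_n)\subset\cdots\subset\operatorname{cl}(SV_1V_2\cdots V_n)\subset\operatorname{cl}(SW),$$
where the last inclusion is (3). The factors of $S_n$ are $Q^j$ for $j\in F$ and $S^j$ for $j\notin F$. Let $H$ be the box with $H^j=R_0^j$ for $j\in F$ and $H^j=S^j$ for $j\notin F$. Then
$$H\subset S_n\subset\operatorname{cl}(SW).$$

*Second move.* We show $R_0\subset\operatorname{cl}(HW)$. For a box $T\subset R_0$ let $T'^j=T^j$ for $j\in F$ and $T'^j=S^j$ for $j\notin F$. Then $T'\subset H$, and $T,T'\subset Q$ agree on $F$. So $T\cap T'W\neq\emptyset$, whence $T\cap HW\ne\emptyset$. As $T$ was an arbitrary box in $R_0$, the inclusion follows.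

Together, by (2),
$$R_0\subset\operatorname{cl}(HW)\subset\operatorname{cl}\big(\operatorname{cl}(SW)W\big)\subset\operatorname{cl}(SW^2)\subset\operatorname{cl}(SV).$$
Since $R_0$ is open and nonempty, $R_0\cap SV\neq\emptyset$. This contradicts $R_0\perp_VS$ and proves Claim 1.

**The case of finite $I$.** Let $I=\{i_1,\dots,i_n\}$. Using Case B $n$ times, shrink $B_0$ to a box $Q$ without $(i_m,V_m)$-pairs for $m=1,\dots,n$; a box inherits the absence of pairs from any box that contains it. Claim 1 with $F=I$ gives boxes $R\perp_WQ'$ that agree everywhere, so $R\perp_WR$, which is impossible. So for finitely many factors Case B cannot occur, and Theorem B is proved.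

## Infinitely many factors: copying each coordinate eventually

For infinite $I$ we never reach $F=I$. But a basic neighborhood in a product tests only finitely many coordinates, and an accumulation point needs only large indices. So it is enough that each relevant coordinate is copied from some stage on, and only countably many coordinates are relevant.

**Step B6: the construction.** Let $Q_0=B_0$. Suppose we have a box $Q_n$ and $i_1,\dots,i_n\in I$ such that $Q_n$ contains no $(i_m,V_m)$-pair for $m\le n$; for $n=0$ this says nothing. Put $F_n=\{i_1,\dots,i_n\}$. By Claim 1 there are boxes $R_n',Q_n'\subset Q_n$ with $R_n'\perp_WQ_n'$ and $R_n'^j=Q_n'^j$ for $j\in F_n$. Choose $i_{n+1}\in I$ by the rule below. By Case B pick a box $Q_{n+1}\subset Q_n'$ without $(i_{n+1},V_{n+1})$-pairs. Since $Q_{n+1}\subset Q_n$, it has no $(i_m,V_m)$-pairs for $m\le n$ either, and the construction continues.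

Passing from $Q_n'$ to $Q_{n+1}$ may have destroyed the agreement on $F_n$, so we restore it. Let $R_n$ be the box with $R_n^j=Q_{n+1}^j$ for $j\in F_n$ and $R_n^j=R_n'^j$ for $j\notin F_n$. For $j\in F_n$ we have $Q_{n+1}^j\subset Q_n'^j=R_n'^j$. So $R_n\subset R_n'\subset Q_n$, and since $Q_{n+1}\subset Q'_n$,
$$R_n\perp_WQ_{n+1}.$$

*The choice of $i_{n+1}$.* Let $T=\bigcup_n(\operatorname{supp}Q_n\cup\operatorname{supp}R_n')$. When $i_{n+1}$ has to be chosen, the finite sets $\operatorname{supp}Q_k\cup\operatorname{supp}R_k'$ for $k\le n$ are known. Keep their elements in one list, in order of appearance, and let $i_{n+1}$ be the first element of the list that is not in $F_n$; if there is none, let $i_{n+1}\in I$ be arbitrary. From the moment an element stands in the list at position $p$, each stage at which it is still not in $F_n$ adds to $F_n$ an element at a position at most $p$, so it is chosen within $p$ stages. Hence $T\subset\{i_m:m\ge1\}$. Note also that $\operatorname{supp}R_n\subset\operatorname{supp}Q_{n+1}\cup\operatorname{supp}R_n'\subset T$.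

**Step B7: the accumulation point.** For each $j\in I$ pick $z_j\in\bigcap_n\overline{Q_n^j}$, which is possible by Lemma 1, and let $z=(z_j)\in Y$. Let $\prod O^j$ be a basic neighborhood of $z$ in $Y$ with finite support $E$. If $j\in E\cap T$, then $j=i_m$ for some $m$, and for $n\ge m$ we have $j\in F_n$, so $R_n^j=Q_{n+1}^j$, which meets $O^j$. If $j\in E\setminus T$, then $R_n^j=X_j$ meets $O^j$. If $j\notin E$, then $O^j=X_j$ meets $R_n^j$. So the neighborhood meets $R_n$ for all large $n$, and $z$ is an accumulation point of $(R_n)$ in $G$. This contradicts Step B2, and Theorem B is proved. $\blacksquare$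

About the $X_i$ we used only the first two statements of Lemma 1, and about $G$ only regularity, in Step B1.

## Why the product must be pseudocompact: the proof of Theorem C

The implication (b)$\Rightarrow$(a) is trivial: take one factor. Let (a) hold, with $G=\prod_{i\in I}X_i$ as spaces. By Theorem B, $G$ is a topological group, and we must show that it is pseudocompact. Example 1 shows again what has to be overcome: accumulation in each coordinate has to happen along common indices. The remedy is to replace each relevant factor by a compact *metrizable* image, where subsequences converge and a diagonal argument is available. The group structure will tell us that nothing essential is lost.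

We need the standard theorem on left-invariant pseudometrics (Hewitt–Ross, *Abstract Harmonic Analysis I*, Theorem 8.2), in this form: for each neighborhood $U$ of $e$ in a topological group there is a continuous left-invariant pseudometric $\rho$, that is, with $\rho(ax,ay)=\rho(x,y)$, such that $\{x:\rho(e,x)<1\}\subset U$. Replacing $\rho$ by $\min(\rho,1)$ we may assume $\rho\le1$.

**Lemma 2.** Let $X$ be pseudocompact, $m:X\to M$ a continuous surjection onto a metrizable space, and $g:X\to\mathbb R$ continuous and constant on the fibers of $m$. Then $M$ is compact and $g=\hat g\circ m$ with $\hat g:M\to\mathbb R$ continuous.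

*Proof.* Continuous images of pseudocompact spaces are pseudocompact when they are Tychonoff, so $M$ and $\Gamma=\{(m(x),g(x)):x\in X\}\subset M\times\mathbb R$ are pseudocompact and metrizable, hence compact by Lemma 1. Since $g$ is constant on the fibers of $m$, the set $\Gamma$ is the graph of a function $\hat g:M\to\mathbb R$ with $g=\hat g\circ m$. The projection $\Gamma\to M$ is a continuous bijection from a compact space onto a Hausdorff space, so it is a homeomorphism; $\hat g$ is its inverse followed by the projection to $\mathbb R$. $\square$

Suppose $G$ is not pseudocompact.

**Step C1: countably many coordinates and a pseudometric that sees them.** By Lemma 1 there is a sequence of nonempty open sets without accumulation point. Shrinking the sets preserves this, so we may take basic open sets $O_n=\prod_iO_n^i$, $n\in\omega$, with finite supports. Let $J=\bigcup_n\operatorname{supp}O_n$, a countable set. Let $r_i:G\to X_i$ be the projections. Let $s_i:X_i\to G$ insert $x$ in coordinate $i$ and $e_j$, the $j$-th coordinate of $e$, in coordinates $j\ne i$. Both are continuous and $r_is_i=\mathrm{id}$.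

For $i\in J$ and $n\in\omega$ pick $u_n^i\in O_n^i$ and let $a_n^i=s_i(u_n^i)$. Since $r_i(a_n^i)=u_n^i\in O_n^i$, there is a neighborhood $U_{n,i}$ of $e$ with $r_i(a_n^iU_{n,i})\subset O_n^i$. Enumerate these countably many neighborhoods as $U_1,U_2,\dots$ (with repetitions if necessary), take continuous left-invariant pseudometrics $d_k\le1$ with $\{x:d_k(e,x)<1\}\subset U_k$, and put $d=\sum_k2^{-k}d_k$. The sum converges uniformly, so $d$ is a continuous left-invariant pseudometric, and $\{x:d(e,x)<2^{-k}\}\subset U_k$.

Put $N=\{x:d(e,x)=0\}$. It is a subgroup: for $x,y\in N$ we have $d(e,xy)\le d(e,x)+d(x,xy)=d(e,x)+d(e,y)=0$ and $d(e,x^{-1})=d(x,e)=0$. By left invariance $d(x,y)=d(e,x^{-1}y)$, so $d(x,y)=0$ if and only if $y\in xN$. Since $N$ lies in every $U_{n,i}$,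
$$r_i(a_n^iN)\subset O_n^i\qquad(i\in J,\ n\in\omega).\tag{4}$$
So the sets $O_n^i$ cannot be missed by moving $a_n^i$ along its coset: this is the room we gained.

**Step C2: a common set of indices.** For $i\in J$ let $m_i:X_i\to M_i$ be the quotient map onto the metric space associated with the continuous pseudometric $(x,y)\mapsto d(s_i(x),s_i(y))$ on $X_i$. It is a continuous surjection, so $M_i$ is compact by Lemma 2 (with $g$ constant). Each sequence $(m_i(u_n^i))_n$ lies in a compact metric space and $J$ is countable. A diagonal argument gives an infinite $\Lambda\subset\omega$ along which all of them converge. As $m_i$ is onto, there are $z_i\in X_i$ $(i\in J)$ with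
$$m_i(u_n^i)\to m_i(z_i)\quad\text{as } n\to\infty \text{ in }\Lambda .$$
For $i\notin J$ put $z_i=e_i$.

**Step C3: back from $M_i$ to $X_i$.** Convergence in $M_i$ does not give convergence of $u_n^i$ in $X_i$. What we need is weaker.

**Claim 2.** *For $i\in J$ and each neighborhood $P$ of $z_i$ in $X_i$, $P\cap O_n^i\neq\emptyset$ for all but finitely many $n\in\Lambda$.*

Let $\zeta=s_i(z_i)$. Then $\zeta^{-1}r_i^{-1}(P)$ is a neighborhood of $e$, so there is a continuous left-invariant pseudometric $\rho$ with $\{x:\rho(e,x)<1\}\subset\zeta^{-1}r_i^{-1}(P)$, that is, by left invariance, $\{y:\rho(\zeta,y)<1\}\subset r_i^{-1}(P)$. Put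
$$g(x)=\inf_{\nu\in N}\rho(\zeta,x\nu)=\inf_{\nu\in N}\rho(x^{-1}\zeta,\nu).$$
The function $p\mapsto\inf_{\nu\in N}\rho(p,\nu)$ is $1$-Lipschitz for $\rho$, hence continuous. Inversion is continuous by Theorem B, so $x\mapsto x^{-1}\zeta$ is continuous, and hence $g$ is continuous. Since $N$ is a subgroup, $g$ is constant on each coset $xN$. If $m_i(x)=m_i(y)$, then $d(s_i(x),s_i(y))=0$, so $s_i(y)\in s_i(x)N$. Thus $g\circ s_i$ is constant on the fibers of $m_i$, and by Lemma 2 we have $g\circ s_i=\hat g\circ m_i$ with $\hat g$ continuous. Taking $\nu=e$ shows $g(\zeta)=0$. Therefore, along $\Lambda$,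
$$g(a_n^i)=\hat g(m_i(u_n^i))\to\hat g(m_i(z_i))=g(\zeta)=0 .$$
So for all but finitely many $n\in\Lambda$ there is $\nu\in N$ with $\rho(\zeta,a_n^i\nu)<1$. Then $r_i(a_n^i\nu)\in P$ by the choice of $\rho$, and $r_i(a_n^i\nu)\in O_n^i$ by (4). This proves Claim 2.

**Step C4: the contradiction.** Let $z=(z_i)_{i\in I}$ and let $\prod_iP^i$ be a basic neighborhood of $z$ with finite support $E$. For each of the finitely many $i\in E\cap J$, Claim 2 says that $P^i$ meets $O_n^i$ for all but finitely many $n\in\Lambda$. For $i\in J\setminus E$ we have $P^i=X_i$, and for $i\notin J$ we have $O_n^i=X_i$ for all $n$; in both cases $P^i$ meets $O_n^i$. So the neighborhood meets $O_n$ for all but finitely many $n\in\Lambda$, and $z$ is an accumulation point of $(O_n)$, a contradiction. Hence $G$ is pseudocompact, and Theorem C is proved. $\blacksquare$
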